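# Union-closed families with bounded degree: one more element can help past $\lceil\log_2 a\rceil+1$

## 1. Union-closed families, complexes, characters

Throughout, $[n]=\{1,\dots,n\}$, $2^X$ is the set of all subsets of $X$, and we write $A\cup i$, $A\setminus i$ for $A\cup\{i\}$, $A\setminus\{i\}$.

### Families and degrees

**Definition (union-closed family).** A family $\mathcal F$ on the ground set $[n]$ is a collection of distinct subsets of $[n]$. It is union-closed if $A\cup B\in\mathcal F$ for all $A,B\in\mathcal F$. The empty set is allowed as a member.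

For example $\{\emptyset,\{1\},\{2\},\{1,2\}\}$ is union-closed, and $\{\{1\},\{2\}\}$ is not.

**Definition (degree).** For $e\in[n]$, $m_e(\mathcal F)$ is the number of members of $\mathcal F$ that contain $e$. The degree of $\mathcal F$ is $a(\mathcal F)=\max_{e} m_e(\mathcal F)$.

For example $2^{[n]}$ has $2^n$ members, and every element lies in exactly half of them, so its degree is $2^{n-1}$.

**Definition (the function $f$).** For $n,a\in\mathbb N^+$, $f(n,a)$ is the maximum number of sets in a union-closed family on $[n]$ of degree at most $a$.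

For example $f(1,1)=2$, attained by $\{\emptyset,\{1\}\}$. A family on $[n]$ is also a family on $[n+1]$ in which the new element has degree $0$, so $f(n,a)\le f(n+1,a)$ always.

### Complexes and their weight

**Definition (complex).** A complex is a nonempty finite down-closed family of finite sets. Its members, including $\emptyset$, are its faces. A vertex is an element $v$ such that $\{v\}$ is a face.

For example $\{\emptyset,\{1\},\{2\},\{1,2\}\}$ is a complex with four faces and two vertices, the full simplex on two vertices.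

**Definition (link).** If $D$ is a down-closed family, the link of $i$ in $D$ is $\{S\setminus i: i\in S\in D\}$. It is again down-closed: if $\tau\subseteq\sigma$ and $\sigma\cup i\in D$, then $\tau\cup i\in D$.

For example, in the full simplex on $\{1,2,3\}$ the link of $3$ is the full simplex on $\{1,2\}$, with four faces.

**Definition (weight).** The weight of a complex $\Delta$ is $\sum_{\tau\in\Delta}\frac1{|\tau|+1}$. For $s\ge1$, $w(s)$ is the minimum weight of a complex with exactly $s$ faces, and $w(0)=0$.

Such complexes exist ($\emptyset$ and $s-1$ vertices), and up to renaming there are finitely many, so the minimum is attained. The face $\emptyset$ has weight $1$, so $w(s)\ge1$ for $s\ge1$. Examples: $w(1)=1$; $w(2)=1+\frac12=\frac32$; and $w(3)=1+\frac12+\frac12=2$, because a complex with two or three faces has no face of size $2$.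

### Characters

Let $N\ge1$. For $A\subseteq[N]$ put $x_i(A)=1$ if $i\in A$ and $x_i(A)=-1$ otherwise, and $\chi_S=\prod_{i\in S}x_i$ for $S\subseteq[N]$, with $\chi_\emptyset=1$. All expectations and probabilities are over a uniform $A\subseteq[N]$. Since $\chi_S\chi_T=\chi_{S\triangle T}$ has mean $0$ unless $S=T$, the characters are orthonormal. Hence every real function $h$ on $2^{[N]}$ has a unique expansion
$$h=\sum_S\hat h(S)\chi_S,\qquad \hat h(S)=\mathbb E[h\chi_S],\qquad \mathbb E[h^2]=\sum_S\hat h(S)^2\quad\text{(Parseval)}.$$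

We encode a family $\mathcal F\subseteq 2^{[N]}$ by the function $\psi$ that is $1$ on $\mathcal F$ and $-1$ off $\mathcal F$. Two examples return later: $\mathcal F=2^{[N-1]}$ has $\psi=-x_N$, and $\mathcal F=\{A: i\in A\Leftrightarrow j\in A\}$ has $\psi=x_ix_j$. Both have $2^{N-1}$ members and both are union-closed.

Put $\partial_i\psi(A)=\frac12\big(\psi(A\cup i)-\psi(A\setminus i)\big)\in\{-1,0,1\}$. Since $\chi_S(A\cup i)-\chi_S(A\setminus i)$ equals $2\chi_{S\setminus i}(A)$ if $i\in S$ and $0$ otherwise,
$$\partial_i\psi=\sum_{S\ni i}\hat\psi(S)\chi_{S\setminus i}.$$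
For example $\partial_i(x_ix_j)=x_j$.

One last textbook fact. A nonempty family of subsets of a finite set $V$ that is closed under union and under complement in $V$ is a Boolean subalgebra of $2^V$. Its atoms (minimal nonempty members) partition $V$, and its members are exactly the unions of atoms, so with $t$ atoms it has $2^t$ members. For example $\{B\subseteq[3]:1\in B\Leftrightarrow2\in B\}$ has atoms $\{1,2\}$ and $\{3\}$, and $4$ members.

## 2. The threshold $\lceil\log_2a\rceil+1$

Cap the degrees at $a$ and let the ground set grow. The maximum number of sets never decreases. Does it stop growing as soon as the ground set has $\lceil\log_2a\rceil+1$ elements? Pulaj, Raymond and Theis, "New Conjectures for Union-Closed Families", arXiv:1512.00083 (2015), pose this as the $f$-conjecture: for fixed $a\in\mathbb N^+$,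
$$f(n,a)=f(n+1,a)\quad\text{for every } n\in\mathbb N^+ \text{ with } n\ge\lceil\log_2a\rceil+1 .$$

**The case $a=1$.** The threshold is $1$. Suppose a union-closed family of degree at most $1$ has two distinct nonempty members $A,B$. If $A\cup B$ differs from both, an element of $A$ lies in $A$ and in $A\cup B$. If $A\cup B$ is one of them, say $B$, then an element of $A$ lies in $A$ and $B$. Either way some degree is at least $2$. So there is at most one nonempty member, and $f(n,1)=2$ for all $n\ge1$.

**The case $a=2$.** The threshold is $2$, and $f(2,2)=4$ via $2^{[2]}$. Let $\mathcal F$ be union-closed of degree at most $2$ with a nonempty member, and let $T$ be the union of all members, so $T\in\mathcal F$. Each element of $T$ lies in $T$ and in at most one other member, so the nonempty members other than $T$ are pairwise disjoint. If $A\neq B$ are two of these, $A\cup B$ is a member different from $A$ and $B$ that meets $A$, so it is $T$. A third one would be disjoint from $A\cup B=T$, which is impossible. So $|\mathcal F|\le4$, and $f(n,2)=4$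 for all $n\ge2$.

**Nothing smaller than the threshold can work for $a\ge2$.** Let $n=\lceil\log_2a\rceil$, so $2^{n-1}<a\le 2^n$. The power set $2^{[n]}$ has degree $2^{n-1}\le a$, so $f(n,a)=2^n$. The family $2^{[n]}\cup\{[n+1]\}$ is union-closed on $[n+1]$, has degree $2^{n-1}+1\le a$ and $2^n+1$ members. So $f(n+1,a)>f(n,a)$ at $n=\lceil\log_2a\rceil$.

The conjecture is false, already at the smallest admissible $n$, for infinitely many $a$.

**Theorem 1.** Let $\beta\ge20$ be an integer, $k=3\beta+2$ and $a=2^{k-1}+7\beta$. Then $\lceil\log_2a\rceil+1=k+1$ and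
$$f(k+2,a)\ \ge\ 2^k+7\beta+4\ >\ f(k+1,a).$$
So the conjecture fails at $n=k+1$. For example ($\beta=20$), with $a=2^{61}+140$ we get $f(64,a)\ge2^{62}+144>f(63,a)$.

**Theorem 2.** Let $b\ge26$, $k=4b+2$ and $a=2^{k-1}+2^{b+2}-2^{b-1}$. Then $\lceil\log_2a\rceil+1=k+1$ and
$$f(k+2,a)-f(k+1,a)\ \ge\ \Big\lfloor\frac{2^b}{2b^2}\Big\rfloor .$$
So the conjectured equality fails by $a^{1/4-o(1)}$ along an infinite sequence of $a$ (here $a$ is $2^{4b+1}$ up to a factor $1+o(1)$).

## 3. The price of $s$ misses: $1+kw(s)$, $2+(k-1)w(s)$, $4+(k-2)w(s)$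

Suppose a family consists of $2^k$ base sets in which every element has degree exactly $2^{k-1}$, together with $d$ extra sets. The degrees are at most $2^{k-1}+d-s$ exactly when every element is missed by at least $s$ of the extra sets. How many extra sets does it take to achieve this while keeping the family union-closed?

**One new element.** Let the family on $[k+1]$ consist of all of $2^{[k]}$ and the sets $u\cup\{k+1\}$ with $u\in U$, where $|U|=d$. (The new element has base degree $0$ here, but the elements of $[k]$ have base degree $2^{k-1}$.) Taking unions with members of $2^{[k]}$ shows that $U$ is an up-set, so $D=\{[k]\setminus u:u\in U\}$ is down-closed. If $D_i$ is the number of members of $D$ containing $i$, the element $i\in[k]$ is missed by $D_i$ extra sets, so we need $D_i\ge s$ for $i\in[k]$. Share each nonempty $S\in D$ equally among its elements: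
$$d=|D|=1+\sum_{i\in[k]}\omega_i(D),\qquad\omega_i(D)=\sum_{i\in S\in D}\frac1{|S|} .$$
Now $\omega_i(D)$ is the weight of the link of $i$, a complex with $D_i\ge s$ faces. Removing maximal faces until $s$ are left shows $\omega_i(D)\ge w(s)$. So $d\ge1+k\,w(s)$. This is where $w$ comes from.

**One pair of clones.** Let the ground set be $X\cup\{p,p'\}$ with $|X|=k-1$, so again $k+1$ elements. The base sets are the sets containing both or neither of $p,p'$. The extra sets contain exactly one of the two. Let $U$ and $U'$ be the traces on $X$ of those containing $p$, respectively $p'$, and let $D,D'$ be the families of complements in $X$. Both are down-closed as before. The extra sets missing $p$ are those counted by $U'$, so $|U'|\ge s\ge1$, and likewise $|U|\ge 1$. The same sharing gives $d=2+\sum_{l\in X}(\omega_l(D)+\omega_l(D'))$. Since $w(s_1)+w(s_2)\ge w(s_1+s_2)$ (Lemma 6(a) below), $d\ge2+(k-1)w(s)$. One element that cost $w(s)$ has been traded for one more empty face.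

**Two pairs of clones.** These need $k+2$ elements. There are now $k-2$ ordinary elements and four clones, which suggests a price of $4+(k-2)w(s)$. The second pair costs $2$ and saves $w(s)$, so it pays exactly when $w(s)>2$. On $k+1$ elements there is no room for it. This is the plan for the counterexample: choose $s$ with $w(s)>2$.

**Where the smallest choices fail.** In Section 4 the ordinary elements are split into $\beta$ blocks of size $b$, with $s=2^{b-1}$, $k=b\beta+2$, $d=4+(2^b-1)\beta$. We win if $d<2+(k-1)w(s)$. For $b=1$: $s=1$, $d=k+2$, and the right side is $k+1$. For $b=2$: $s=2$, $d=\frac32k+1$, and the right side is $\frac32k+\frac12$. Neither gives a contradiction, because $w(1)=1$ and $w(2)=\frac32$ are at most $2$. For $b=3$: $s=4$, $w(4)=\frac73$, $d=7\beta+4$, and the right side is $7\beta+\frac{13}3$. We win by $\frac13$. So the upper bound on $k+1$ elements has to be exact; an estimate with an error of $\frac13$ would be useless.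

The exact bound holds for all union-closed families on $k+1$ elements of this size, not only for the two shapes above:

**Proposition 3.** Let $N,d,s\ge1$ be integers, $k=N-1$, $M=4N^3d$, $L=\lfloor1+\log_2M\rfloor$, and assume
$$\text{(H)}\qquad N\ge2L+4 .$$
Let $\mathcal F\subseteq2^{[N]}$ be union-closed with $|\mathcal F|=2^k+d$ and $m_i(\mathcal F)\le2^{k-1}+d-s$ for all $i\in[N]$. Then
$$d\ \ge\ 2+(k-1)\,w(s).$$

**Lemma 4 (trimming).** If a union-closed family with degrees at most $a$ has at least $x$ sets, then there is one with degrees at most $a$ and exactly $x$ sets, on the same ground set.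

**Proof.** Remove an inclusion-minimal member $A$. Degrees do not increase. If $B\cup C=A$ with $B,C$ in the remaining family, then $B\subsetneq A$, against minimality. So the remaining family is union-closed. Repeat. $\blacksquare$

## 4. The family with two clone pairs on $k+2$ elements

**Lemma 5.** Let $b\ge1$, $\beta\ge4$, $k=b\beta+2$ and $d=4+(2^b-1)\beta$. Then
$$f\big(k+2,\ 2^{k-1}+d-2^{b-1}\big)\ \ge\ 2^k+d. \tag{1}$$

**Construction.** Let $\Omega$ consist of four clones $p,p',q,q'$ and $b\beta$ ordinary elements, partitioned into $\beta$ blocks of size $b$. Assign each block to one clone so that each clone gets at least one block; this is possible since $\beta\ge4$. Then $|\Omega|=k+2$. Let $\mathcal F$ consist of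

* the base sets: all $A\subseteq\Omega$ with $(p\in A\Leftrightarrow p'\in A)$ and $(q\in A\Leftrightarrow q'\in A)$; there are $2^{b\beta}\cdot4=2^k$ of them;
* the sets $Z_{e,S}=\Omega\setminus(\{e\}\cup S)$, where $e$ is a clone and $S$ is a possibly empty subset of one block assigned to $e$.

The $Z$'s are distinct: $e$ is the only clone missing from $Z_{e,S}$, and then $S$ is the set of missing ordinary elements. There are $4$ with $S=\emptyset$ and $2^b-1$ for each block, in total $d$. None is a base set, since $Z_{e,S}$ contains exactly one clone of the pair of $e$. So $|\mathcal F|=2^k+d$.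

**Example.** For $b=1$, $\beta=4$ we have $k=6$: there are $64$ base sets and $d=8$ further sets, namely $\Omega\setminus\{e\}$ and $\Omega\setminus\{e,y_e\}$, where $y_e$ is the single ordinary element assigned to $e$. An ordinary element is missed by one $Z$ and a clone by two. The degree is $32+8-1=39$, so $f(8,39)\ge72$.

**Step 1: union-closed.** We check each kind of pair. A union of base sets is a base set. For the same clone, $Z_{e,S}\cup Z_{e,S'}=Z_{e,S\cap S'}$, and $S\cap S'$ is a subset of one block assigned to $e$ (or empty). For $e\ne e'$, the sets $S,S'$ lie in different blocks, so $\{e\}\cup S$ and $\{e'\}\cup S'$ are disjoint and $Z_{e,S}\cup Z_{e',S'}=\Omega$, a base set. If $A$ is a base set with $e\notin A$, then $Z_{e,S}\cup A=Z_{e,S\setminus A}$. If $A$ is a base set with $e\in A$, then $Z_{e,S}\cup A=\Omega\setminus(S\setminus A)$ contains all four clones, hence is a base set.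

**Step 2: degrees.** Every element, clone or ordinary, lies in exactly half of the base sets, that is, in $2^{k-1}$. An ordinary element $y$ in a block $Y$ assigned to $e$ is missed exactly by the $Z_{e,S}$ with $y\in S\subseteq Y$, which are $2^{b-1}$ sets. A clone $e$ is missed by $Z_{e,\emptyset}$ and by $2^b-1$ sets for each of its blocks, so by at least $2^b$ sets. The maximum degree is therefore $2^{k-1}+d-2^{b-1}$, which proves (1). $\blacksquare$

## 5. Four facts about the weight $w$

**Lemma 6.**
(a) $w(s_1+s_2)\le w(s_1)+w(s_2)$ for $s_1,s_2\ge0$.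
(b) $w(s+h)\le w(s)+h/2$ for $s\ge1$, $h\ge0$.
(c) $w(4)=\frac73$.
(d) $w(2^{b-1})\ge\frac{2^b-1}b$ for $b\ge1$.

**Proof of (a).** If some $s_i=0$ this is trivial. Otherwise put optimal complexes on disjoint vertex sets and take the union. They share only $\emptyset$, so the union has $s_1+s_2-1$ faces and weight $w(s_1)+w(s_2)-1$. Add one new vertex, of weight $\frac12$. Now there are $s_1+s_2$ faces, and the weight is $w(s_1)+w(s_2)-\frac12$.

**Proof of (b).** Add $h$ new vertices to an optimal complex with $s$ faces.

**Proof of (c).** Consider a complex with $4$ faces. With at most one vertex there are at most two faces, and with four or more vertices there are at least five. With three vertices it is $\emptyset$ and the vertices, of weight $1+\frac32=\frac52$. With two vertices the fourth face is the edge, and the weight is $1+\frac12+\frac12+\frac13=\frac73$.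

**Proof of (d).** The aim is to bound a generating function pointwise and integrate, using $\int_0^1x^{|\tau|}dx=\frac1{|\tau|+1}$. Let $0<x<1$ and $\alpha=\log_2(1+x)\in(0,1)$, so $x=2^\alpha-1$. We claim that every complex satisfies
$$\sum_{\tau\in\Delta}x^{|\tau|}\ \ge\ |\Delta|^\alpha. \tag{2}$$
Use induction on the number of vertices. With no vertices, $\Delta=\{\emptyset\}$ and both sides are $1$. Otherwise pick a vertex $v$; let $\Delta_0$ be the faces avoiding $v$ and $\Delta_1$ the link of $v$. Both are complexes with fewer vertices, and $\Delta_1\subseteq\Delta_0$ because $\Delta$ is down-closed. With $s_0=|\Delta_0|\ge s_1=|\Delta_1|\ge1$, induction gives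
$$\sum_{\tau\in\Delta}x^{|\tau|}=\sum_{\tau\in\Delta_0}x^{|\tau|}+x\sum_{\tau\in\Delta_1}x^{|\tau|}\ge s_0^\alpha+x\,s_1^\alpha .$$
We need this to be at least $(s_0+s_1)^\alpha$. Dividing by $s_0^\alpha$ and writing $r=s_1/s_0\in(0,1]$, it suffices that
$$\varphi(r)=1+(2^\alpha-1)r^\alpha-(1+r)^\alpha\ \ge\ 0\quad\text{on }[0,1].$$
Here $\varphi(0)=\varphi(1)=0$, and $\varphi'(r)=\alpha\big[(2^\alpha-1)r^{\alpha-1}-(1+r)^{\alpha-1}\big]$ is positive iff $(2^\alpha-1)\big(\frac{1+r}r\big)^{1-\alpha}>1$. The left side decreases in $r$. So $\varphi$ is first increasing and then decreasing, or monotone; in every case its minimum on $[0,1]$ is at an endpoint, where it is $0$. This proves (2).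

Now let $|\Delta|=2^{b-1}$. Then $|\Delta|^\alpha=(1+x)^{b-1}$, and integrating (2) over $x\in(0,1)$,
$$\sum_{\tau\in\Delta}\frac1{|\tau|+1}\ \ge\ \int_0^1(1+x)^{b-1}dx=\frac{2^b-1}b .\qquad\blacksquare$$

## 6. Stability: $\psi$ is close to $-x_j$ or to $x_ix_j$

Fix $\mathcal F$ as in Proposition 3. The counts of Section 3 bounded $d$ for two shapes: $\psi$ agreeing with $-x_N$, or with $x_ix_j$, apart from extra sets. If $\psi$ differs from one of these on few sets, those counts can be repaired (Section 7). But we are given only the size and the degrees, and they do not visibly force either shape.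

The idea is a count of edges of the cube. Let $\mathcal G=2^{[N]}\setminus\mathcal F$. A set $A\in\mathcal G$ has at most one $i\in A$ with $A\setminus i\in\mathcal F$: two such $i\ne i'$ would give $A=(A\setminus i)\cup(A\setminus i')\in\mathcal F$. In both model shapes every $A\in\mathcal G$ has exactly one such $i$: for $\psi=-x_N$ it is $i=N$, and for $\psi=x_ix_j$ it is the one of $i,j$ that lies in $A$. So both shapes are extremal for this count. We translate it into Fourier weights. It then forces nearly all the weight of $\psi$ onto one singleton or onto the pairs.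

**Lemma 7 (numbers).** Under (H), let $\eta=d2^{1-N}$ and $\delta=2N\eta=4Nd/2^N$. Then
$$N^2\delta<2^{-20},\qquad\delta<2^{-29},\qquad\sqrt{2\delta}<2^{-14},\qquad\eta\le\delta,\qquad 2^L>M .$$

**Proof.** $L>\log_2M$ gives $2^L>M$. Since $M\ge4$, we get $L\ge3$ and $N\ge10$. Then $M\ge4000>2^{11}$, so $L\ge12$ and $N\ge28$. Then $M\ge4\cdot28^3=87808>2^{16}$. By (H), $2^N\ge16\cdot4^L>16M^2$. As $N^2\delta=4N^3d/2^N=M/2^N$, we get $N^2\delta<\frac1{16M}<2^{-20}$. Since $N^2\ge784>2^9$, $\delta<2^{-29}$, so $\sqrt{2\delta}<2^{-14}$. Finally $\eta=\delta/(2N)\le\delta$. $\blacksquare$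

**Lemma 8 (stability).** Under the hypotheses of Proposition 3, one of the following holds.
Case A: for some $j$, $\psi\ne-x_j$ on at most $M$ sets.
Case B: for some $i\ne j$, $\psi\ne x_ix_j$ on at most $M$ sets.

The proof takes up the rest of this section. Put $W_j=\sum_{|S|=j}\hat\psi(S)^2$ and $W_{\ge3}=\sum_{j\ge3}W_j$. By Parseval $\sum_jW_j=1$.

**Step 1: levels 0 and 1.** This step converts the size and degree hypotheses. First, $\hat\psi(\emptyset)=2^{-N}(2|\mathcal F|-2^N)=2^{-N}\cdot2d=\eta$, since $2^{k+1}=2^N$. Next, $\psi=2\cdot1_{\mathcal F}-1$ and $\sum_Ax_i(A)=0$, so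
$$\hat\psi(\{i\})=2^{-N}\cdot2\big(m_i-(|\mathcal F|-m_i)\big)=2^{-N}(4m_i-2|\mathcal F|)\le2^{-N}(2d-4s)<\eta .$$
Put $c_i=-\hat\psi(\{i\})$. Then $-\eta\le c_i\le1$.

**Step 2: the edge count.** This step bounds $\sum_jjW_j$ from above. Let
$$P_i=\#\{A\in\mathcal F:i\in A,\ A\setminus i\in\mathcal G\},\qquad Q_i=\#\{A\in\mathcal G:i\in A,\ A\setminus i\in\mathcal F\}.$$
Pairing $A\ni i$ with $A\setminus i$,
$$\hat\psi(\{i\})=2^{-N}\sum_{A\ni i}\big(\psi(A)-\psi(A\setminus i)\big)=2^{1-N}(P_i-Q_i).$$
By Parseval for $\partial_i\psi$, $\sum_{S\ni i}\hat\psi(S)^2=\mathbb E[(\partial_i\psi)^2]$ is the proportion of the $2^{N-1}$ pairs $\{A,A\setminus i\}$ on which $\psi$ changes, that is, $2^{1-N}(P_i+Q_i)$. Summing over $i$,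
$$\sum_jjW_j=\sum_i\sum_{S\ni i}\hat\psi(S)^2=\sum_i\hat\psi(\{i\})+2^{2-N}\sum_iQ_i .$$
The observation above says $\sum_iQ_i\le|\mathcal G|=2^{N-1}-d$. Hence
$$\sum_jjW_j\le-\sum_ic_i+2-2\eta .$$

**Step 3: comparison with Parseval.** This step extracts concentration. From below, using $W_0=\eta^2$ and $W_2=1-\eta^2-W_1-W_{\ge3}$,
$$\sum_jjW_j\ge W_1+2W_2+3W_{\ge3}=2-2\eta^2-W_1+W_{\ge3},\qquad W_1=\sum_ic_i^2 .$$
Combining, $\sum_ic_i(1-c_i)+W_{\ge3}\le2\eta^2-2\eta\le0$. A term with $c_i<0$ has $|c_i|\le\eta$, so it is at least $-\eta(1+\eta)$. Moving these terms to the right,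
$$\sum_{c_i\ge0}c_i(1-c_i)+W_{\ge3}\ \le\ N(\eta+\eta^2)\ \le\ 2N\eta=\delta. \tag{3}$$

**Step 4: the dichotomy.** If $2\delta<c_i<1-2\delta$, then $c_i(1-c_i)>2\delta(1-2\delta)>\delta$, contradicting (3). So each $c_i$ is at most $2\delta$ or at least $1-2\delta$.

If some $c_j\ge1-2\delta$, then $\mathbb E[\psi\cdot(-x_j)]=c_j\ge1-2\delta$. The two functions are $\pm1$-valued, so they differ with probability $\frac12(1-c_j)\le\delta$, that is, on at most $\delta2^N=4Nd\le M$ sets. This is Case A.

From now on all $c_i\le2\delta$, and we aim for Case B. By (3), $(1-2\delta)\sum_{c_i\ge0}c_i\le\delta$, so $\sum_{c_i\ge0}c_i\le\delta/(1-2\delta)\le2\delta$. Hence $W_1\le(2\delta)^2+N\eta^2\le5\delta^2$, since $N\eta^2=\frac\delta2\eta\le\delta^2$. Also $W_0=\eta^2\le\delta^2$ and $W_{\ge3}\le\delta$. So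
$$\sum_{|S|\ne2}\hat\psi(S)^2\ \le\ 6\delta^2+\delta\ \le\ 2\delta. \tag{4}$$

**Step 5: level-2 coefficients are nearly half-integers.** Fix $i$ and let $\ell_i=\sum_{l\ne i}\hat\psi(\{i,l\})x_l$ and $h=\partial_i\psi-\ell_i$. The expansion of $\partial_i\psi$ and (4) give $\mathbb E h^2\le2\delta$. For $l\ne i$,
$$\ell_i(A)-\ell_i(A\triangle\{l\})=2\hat\psi(\{i,l\})x_l(A),$$
while $\partial_i\psi(A)-\partial_i\psi(A\triangle\{l\})$ is an integer. The two differ by $h(A)-h(A\triangle\{l\})$, and the distance to $\mathbb Z$ does not change under sign change. So $\mathrm{dist}(2\hat\psi(\{i,l\}),\mathbb Z)\le|h(A)|+|h(A\triangle\{l\})|$ for every $A$. Square, use $(y+z)^2\le2y^2+2z^2$, and average: $\mathrm{dist}(2\hat\psi(\{i,l\}),\mathbb Z)^2\le2(2\delta+2\delta)=8\delta$. Halving, $\hat\psi(\{i,l\})$ is within $\sqrt{2\delta}<2^{-14}$ of a half-integer multiple $\frac m2$, $m\in\mathbb Z$. Since $|\hat\psi|\le1$, this is a unique element of $\{0,\pm\frac12,\pm1\}$. Call it the rounded value.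

**Step 6: one or four pairs survive.** Let $H$ be the set of pairs with nonzero rounded value. Each other pair has $\hat\psi^2\le2\delta$, so together they contribute at most $\binom N2\cdot2\delta=(N^2-N)\delta$ to $W_2$. By (4), $W_2\ge1-2\delta$, so
$$1-2^{-19}<1-2N^2\delta\ \le\ \sum_{S\in H}\hat\psi(S)^2\ \le\ 1 .$$
If some rounded value is $\pm1$, then $|H|=1$, since $(1-2^{-14})^2+(\frac12-2^{-14})^2>1$. Otherwise all rounded values on $H$ are $\pm\frac12$, and $|H|=4$, since $3(\frac12+2^{-14})^2<1-2^{-19}$ excludes $|H|\le3$ and $5(\frac12-2^{-14})^2>1$ excludes $|H|\ge5$. Let $g$ be the sum of (rounded value)$\,\cdot\chi_S$ over $S\in H$, and let $V=\bigcup H$, so $|V|\le8$.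

**Step 7: $g$ is $\pm1$-valued and $\Pr[\psi\ne g]\le2^{-14}$.** If $H=\{S\}$, then $g=\sigma\chi_S$ with $\sigma=\pm1$ the sign of $\hat\psi(S)$, and $|\hat\psi(S)|\ge\hat\psi(S)^2\ge1-2N^2\delta$. So
$$\Pr[\psi\ne\sigma\chi_S]=\tfrac12(1-|\hat\psi(S)|)\ \le\ N^2\delta\ <\ 2^{-20}. \tag{5}$$
If $|H|=4$, then $\mathbb E[\psi g]\ge4\cdot\frac12(\frac12-2^{-14})=1-2^{-13}$ and $\mathbb E[g^2]=4\cdot\frac14=1$, so $\mathbb E[(\psi-g)^2]=2-2\mathbb E[\psi g]\le2^{-12}$. As a sum of four terms $\pm\frac12$, $g$ takes values in $\{-2,-1,0,1,2\}$, and it depends only on $A\cap V$. If it took a value outside $\{\pm1\}$, it would do so with probability at least $2^{-8}$, and there $|\psi-g|\ge1$. Then $\mathbb E[(\psi-g)^2]\ge2^{-8}>2^{-12}$, a contradiction. So $g=\pm1$ everywhere. Where $\psi\ne g$ we have $(\psi-g)^2=4$, so $\Pr[\psi\ne g]\le2^{-12}/4=2^{-14}$.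

Being $\pm1$-valued does not exclude $|H|=4$. For example $\frac12(x_1x_2+x_2x_3+x_3x_4-x_4x_1)=\frac12\big(x_2(x_1+x_3)+x_4(x_3-x_1)\big)$ is $\pm1$-valued: exactly one of $x_1+x_3$, $x_3-x_1$ is nonzero, and it is $\pm2$. Its value is $1$ at $\{1\}$ and at $\{3,4\}$, and $-1$ at the union $\{1,3,4\}$. So union-closedness must be used once more.

**Step 8: $g=x_ix_j$.** Let $\mathcal B=\{B\subseteq V:g(B)=1\}$. For each $B\subseteq V$, the proportion of $Y\subseteq[N]\setminus V$ with $\psi(B\cup Y)\ne g(B)$ is at most $2^8\cdot2^{-14}<\frac14$. If $B,C\in\mathcal B$, then for more than half of the $Y$ both $B\cup Y$ and $C\cup Y$ are in $\mathcal F$, hence $B\cup C\cup Y\in\mathcal F$. If $g(B\cup C)$ were $-1$, then $\psi(B\cup C\cup Y)\neq g(B\cup C)$ for more than half of the $Y$, which is impossible. So $\mathcal B$ is union-closed.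

All characters in $g$ have even size, so $g(V\setminus B)=g(B)$, and $\mathcal B$ is closed under complement in $V$. Since $\mathbb Eg=0$, $|\mathcal B|=2^{|V|-1}$. So $\mathcal B$ is a Boolean subalgebra of $2^V$ with $|V|-1$ atoms, which partition $V$: one atom is a pair $\{i,j\}$, the others are singletons. Thus $\mathcal B=\{B:i\in B\Leftrightarrow j\in B\}$, that is, $g=x_ix_j$. By uniqueness of the expansion, $H=\{\{i,j\}\}$ and $\sigma=+1$. Now (5) says that $\psi\ne x_ix_j$ on at most $N^2\delta2^N=4N^3d=M$ sets. This is Case B. $\blacksquare$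

## 7. From close to exact: missing sets are small, extra sets are large

Closeness allows up to $M$ exceptions, of two kinds: base sets missing from $\mathcal F$, and extra sets. The missing sets were absent from the counts of Section 3. Union-closedness says that missing sets are small and extra sets are nearly everything.

**Lemma 9.** Let $X$ be a finite set with $|X|\ge2L+2$, where $2^L>M$ and $L=\lfloor1+\log_2M\rfloor$. Let $\mathcal E\subseteq2^X$ be union-closed and let $R=2^X\setminus\mathcal E$ have $|R|\le M$.
(i) Every $A\in R$ has $|A|\le L$.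
(ii) If moreover $U\subseteq2^X$, $|U|\le M$, and $u\cup v\in U$ for all $u\in U$, $v\in\mathcal E$, then $U$ is an up-set all of whose members have size at least $|X|-L$.

Consequently $\{X\setminus u:u\in U\}$ is down-closed with members of size at most $L$.

**Proof of (i).** Let $A\in R$, $A\ne\emptyset$. The subsets of $A$ split into $2^{|A|-1}$ pairs $\{B,A\setminus B\}$. Each pair contains a member of $R$, as otherwise $A=B\cup(A\setminus B)\in\mathcal E$. So $2^{|A|-1}\le|R|\le M$, and $|A|\le L$.

**Proof of (ii).** Suppose $u\in U$ has $|u|\le|X|-L-1$. Since $L+1\le|X|-L-1$, we can choose $u'\supseteq u$ in $X$ with $|u'|=\max(|u|,L+1)\le|X|-L-1$. Every $v$ with $u'\subseteq v\subseteq X$ has $|v|>L$, so $v\in\mathcal E$ by (i), and $v=u\cup v\in U$. There are at least $2^{L+1}$ such $v$, so $|U|\ge2^{L+1}>M$, a contradiction. So $|u|\ge|X|-L>L$ for all $u\in U$. Then any $v\supseteq u$ has size greater than $L$, so it is in $\mathcal E$, and $v=u\cup v\in U$. $\blacksquare$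

For families $R,U,D$ on $X$ write $R_i,U_i,D_i$ for the number of members containing $i$. For a down-closed $D$ (possibly empty), sharing each nonempty member among its elements gives
$$|D|=[\emptyset\in D]+\sum_{i\in X}\omega_i(D),\qquad\omega_i(D)=\sum_{i\in S\in D}\frac1{|S|}, \tag{6}$$
where $[\emptyset\in D]$ is $1$ if $\emptyset\in D$ and $0$ otherwise.

**Lemma 10.** Let $D,D'$ be down-closed families on $X$, either possibly empty, with members of size at most $L$. If $D_i+D_i'\ge s+t$ with an integer $t\ge0$, then
$$\omega_i(D)+\omega_i(D')\ge w(s)+\frac tL .$$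

**Proof.** The links of $i$ in $D$ and $D'$ are down-closed with $D_i$ and $D'_i$ faces, and $\omega_i$ is the weight $\sum\frac1{|\tau|+1}$ of the link. Remove maximal faces of the links, one at a time, until exactly $s$ faces remain in total. At least $t$ faces were removed. A face $\tau$ has $|\tau|+1\le L$, so each removed face had weight at least $\frac1L$. The rest consists of down-closed families with $s_1$ and $s_2$ faces, $s_1+s_2=s$, of total weight at least $w(s_1)+w(s_2)\ge w(s)$ by Lemma 6(a). $\blacksquare$

The term $\frac tL$ pays for the missing sets, as the final counts show.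

**Proof of Proposition 3 in Case A.** Relabel so that $j=N$, and let $X=[k]$, so $|X|=k=N-1\ge2L+3$. Let
$$\mathcal F_0=\{A\subseteq X:A\in\mathcal F\},\quad R=2^X\setminus\mathcal F_0,\quad U=\{A\subseteq X:A\cup\{N\}\in\mathcal F\}.$$
The sets where $\psi\ne-x_N$ are exactly the members of $R$ and the sets $u\cup\{N\}$, $u\in U$. So $|R|+|U|\le M$. From $|\mathcal F|=2^k-|R|+|U|$ we get $|U|-|R|=d$. The family $\mathcal F_0$ is union-closed, and for $u\in U$, $v\in\mathcal F_0$ we have $(u\cup\{N\})\cup v\in\mathcal F$, so $u\cup v\in U$. Lemma 9 applies with $\mathcal E=\mathcal F_0$. Let $D=\{X\setminus u:u\in U\}$; then $|D|=|U|$ and $U_i=|D|-D_i$. For $i\in X$ the degree condition reads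
$$m_i=2^{k-1}-R_i+|D|-D_i\ \le\ 2^{k-1}+|D|-|R|-s,\qquad\text{that is}\qquad D_i\ge s+(|R|-R_i).$$
In particular $D\ne\emptyset$, so $\emptyset\in D$. Apply Lemma 10 with $D'=\emptyset$ and $t=|R|-R_i\ge0$, and sum over the $k$ elements using (6). By Lemma 9(i), $\sum_iR_i=\sum_{A\in R}|A|\le L|R|$. So
$$d=|D|-|R|\ \ge\ 1+k\,w(s)+\frac{k|R|-\sum_iR_i}L-|R|\ \ge\ 1+k\,w(s)+|R|\Big(\frac kL-2\Big)\ \ge\ 1+k\,w(s),$$
since $k\ge2L$. As $w(s)\ge1$, $1+k\,w(s)\ge2+(k-1)w(s)$.

**Proof of Proposition 3 in Case B.** Relabel so that $\{i,j\}=\{N-1,N\}$, and let $X=[k-1]$, so $|X|=N-2\ge2L+2$. Let $\mathcal F_{00},\mathcal F_{10},\mathcal F_{01},\mathcal F_{11}\subseteq2^X$ be the traces on $X$ of the members $A\in\mathcal F$ with $A\cap\{N-1,N\}$ equal to $\emptyset$, $\{N-1\}$, $\{N\}$, $\{N-1,N\}$ respectively. Put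
$$R^0=2^X\setminus\mathcal F_{00},\quad R^1=2^X\setminus\mathcal F_{11},\quad U=\mathcal F_{10},\quad U'=\mathcal F_{01}.$$
The sets where $\psi\ne x_{N-1}x_N$ are counted exactly by these four families, so $|R^0|+|R^1|+|U|+|U'|\le M$. From $|\mathcal F|=2\cdot2^{k-1}-|R^0|-|R^1|+|U|+|U'|$ we get $|U|+|U'|-|R^0|-|R^1|=d$. Both $\mathcal F_{00}$ and $\mathcal F_{11}$ are union-closed, so Lemma 9(i) bounds the members of $R^0$ and $R^1$ in size by $L$. The union of a member of $U$ (or of $U'$) with a member of $\mathcal F_{00}$ stays in $U$ (or $U'$), so Lemma 9(ii) applies to $(\mathcal F_{00},U)$ and $(\mathcal F_{00},U')$. Let $D,D'$ be the families of complements in $X$ of the members of $U,U'$; they are down-closed with members of size at most $L$.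

First, both are nonempty. The degree of $N-1$ is
$$|\mathcal F_{11}|+|\mathcal F_{10}|=2^{k-1}-|R^1|+|U|\ \le\ 2^{k-1}+|U|+|U'|-|R^0|-|R^1|-s,$$
so $|U'|\ge s+|R^0|\ge1$. Symmetrically, the degree of $N$ gives $|U|\ge s+|R^0|\ge1$. So $\emptyset\in D$ and $\emptyset\in D'$.

Next, for $l\in X$ the degree is $(2^{k-2}-R^0_l)+(2^{k-2}-R^1_l)+(|D|-D_l)+(|D'|-D'_l)$, and the degree condition becomes
$$D_l+D'_l\ \ge\ s+(|R^0|-R^0_l)+(|R^1|-R^1_l).$$
Apply Lemma 10 with $t=(|R^0|-R^0_l)+(|R^1|-R^1_l)$, sum over the $k-1$ elements of $X$ using (6), and use $\sum_lR^0_l\le L|R^0|$, $\sum_lR^1_l\le L|R^1|$: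
$$d=|D|+|D'|-|R^0|-|R^1|\ \ge\ 2+(k-1)w(s)+(|R^0|+|R^1|)\Big(\frac{k-1}L-2\Big)\ \ge\ 2+(k-1)w(s),$$
since $k-1=N-2\ge2L$. By Lemma 8 one of the two cases holds, so Proposition 3 is proved. $\blacksquare$

## 8. Blocks of size three, and four large blocks

**Proof of Theorem 1.** Let $k=3\beta+2$, $\beta\ge20$, $d=7\beta+4$, so $a=2^{k-1}+7\beta=2^{k-1}+d-4$. Since $0<7\beta<2^{3\beta+1}=2^{k-1}$, we have $2^{k-1}<a<2^k$ and $\lceil\log_2a\rceil=k$. By (1) with $b=3$, $f(k+2,a)\ge2^k+d$.

Suppose $f(k+1,a)\ge2^k+d$. By Lemma 4 there is a union-closed $\mathcal F\subseteq2^{[N]}$ with $N=k+1=3\beta+3\ge63$, $|\mathcal F|=2^k+d$ and degrees at most $2^{k-1}+d-4$.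

To use Proposition 3 we check (H). Since $d=7\beta+4<7\beta+7=\frac73N$, $M<\frac{28}3N^4$, so
$$2L+4\le6+2\log_2M<6+2\log_2\tfrac{28}3+8\log_2N<12.5+8\log_2N .$$
Here $2\log_2\frac{28}3<6.5$ because $2^{3.25}>9.5>\frac{28}3$. At $N=63$, $63-8\log_263>63-48=15>12.5$, and $N-8\log_2N$ is increasing for $N\ge12$ (its derivative is $1-\frac8{N\ln2}$). So $12.5+8\log_2N\le N$ for all $N\ge63$, and (H) holds.

Proposition 3 with $s=4$ and Lemma 6(c) give
$$7\beta+4=d\ \ge\ 2+\tfrac73(k-1)=2+\tfrac73(3\beta+1)=7\beta+\tfrac{13}3,$$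
a contradiction. Hence $f(k+1,a)<2^k+7\beta+4\le f(k+2,a)$, and the conjecture fails for this $a$ at $n=k+1=\lceil\log_2a\rceil+1$. For $\beta=20$: $k=62$, $a=2^{61}+140$, $d=144$. $\blacksquare$

**Proof of Theorem 2.** Let $b\ge26$ and take $\beta=4$ in (1): $k=4b+2$, $d=4+4(2^b-1)=4\cdot2^b$, $s=2^{b-1}$, $a=2^{k-1}+d-s$, and $f(k+2,a)\ge2^k+d$. Since $0<d-s<2^{b+2}<2^{4b+1}=2^{k-1}$, we have $2^{k-1}<a<2^k$, so $\lceil\log_2a\rceil+1=k+1$.

Let $g=\lfloor2^b/(2b^2)\rfloor\ge1$ and suppose $f(k+1,a)\ge2^k+d-g+1$. Trim (Lemma 4) to a union-closed family on $N=k+1=4b+3$ elements with exactly $2^k+d'$ sets, $d'=d-(g-1)\ge1$. Its degrees are at most $a=2^{k-1}+d'-s'$ with $s'=2^{b-1}-(g-1)$, and $s'\ge1$ because $g-1<2^b/(2b^2)\le2^{b-1}$.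

Check (H). Since $M=4N^3d'\le4N^32^{b+2}$, $\log_2M\le b+4+3\log_2(4b+3)$ and
$$2L+4\le6+2\log_2M\le2b+14+6\log_2(4b+3).$$
This is at most $N=4b+3$ iff $11+6\log_2(4b+3)\le2b$. At $b=26$: $2^{6.75}>107$, so $11+6\log_2107<11+40.5=51.5\le52$. The function $2b-6\log_2(4b+3)$ has derivative $2-\frac{24}{(4b+3)\ln2}>0$ for $b\ge26$, so the inequality persists.

Next a bound on $w(s')$. Lemma 6(b) with $h=g-1$ gives $w(2^{b-1})\le w(s')+\frac{g-1}2$, and with Lemma 6(d), $w(s')\ge\frac{2^b-1}b-\frac{g-1}2$. Proposition 3, with $k-1=4b+1$, gives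
$$4\cdot2^b-(g-1)\ \ge\ 2+(4b+1)\Big(\frac{2^b-1}b-\frac{g-1}2\Big)=4\cdot2^b-2+\frac{2^b-1}b-\frac{(4b+1)(g-1)}2,$$
that is, $\frac{(4b-1)(g-1)}2\ge\frac{2^b-1}b-2$. But $2bg\le\frac{2^b}b$ by the choice of $g$, so
$$\frac{(4b-1)(g-1)}2\ \le\ 2b(g-1)\ \le\ \frac{2^b}b-2b\ <\ \frac{2^b-1}b-2,$$
the last step because $2b>2+\frac1b$. This is a contradiction. So $f(k+1,a)\le2^k+d-g$, while $f(k+2,a)\ge2^k+d$. $\blacksquare$

## 9. Equality in Proposition 3, and the range of the argument

**Proposition 3 is sharp.** Use only one pair of clones $p,p'$ and $\beta\ge2$ blocks of size $b$, with at least one block assigned to each clone, and otherwise the construction of Section 4. The ground set has $b\beta+2=k+1$ elements with $k=b\beta+1$. There are $2^{b\beta}\cdot2=2^k$ base sets and $d=2+(2^b-1)\beta$ sets $Z_{e,S}$. The checks of Section 4 apply word for word, with two clones in place of four. Ordinary elements are missed by $2^{b-1}$ of the $Z$'s and clones by at least $2^b$, so the maximum degree is $2^{k-1}+d-2^{b-1}$.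

The full simplex on $b-1$ vertices has $2^{b-1}$ faces and weight
$$\sum_j\binom{b-1}j\frac1{j+1}=\int_0^1(1+x)^{b-1}dx=\frac{2^b-1}b,$$
so with Lemma 6(d), $w(2^{b-1})=\frac{2^b-1}b$. Therefore $2+(k-1)w(2^{b-1})=2+b\beta\cdot\frac{2^b-1}b=d$, which is equality in Proposition 3 with $s=2^{b-1}$. For fixed $b$ and large $\beta$, (H) holds: $N=b\beta+2$ grows linearly in $\beta$, while $M=4N^3d$ is polynomial in $\beta$, so $L$ grows logarithmically.

**Relation to Frankl's conjecture.** Frankl's conjecture asks, in a union-closed family with a nonempty member, for an element lying in at least half of the sets. The families of Section 4 do not contradict it. With $s=2^{b-1}$ and $a=2^{k-1}+d-s$ we have $2a-(2^k+d)=d-2s$, and $d=4+(2^b-1)\beta\ge4\cdot2^b>2s$ as $\beta\ge4$. So they have fewer than $2a$ sets, and an element of maximum degree $a$ lies in more than half of them.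

**Larger thresholds.** The argument shows failure at $n=\lceil\log_2a\rceil+1$. It does not cover the statement with $\lceil\log_2a\rceil+1$ replaced by a larger threshold such as $\lceil\log_2a\rceil+C$, and no claim is made about that.
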